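# A sharp Paley–Wiener theorem for the Dunkl transform and every finite reflection group

## 1. The Fourier transform and a convex set

We begin with the case in which no reflection group is visible. Let $\mathfrak a$ be a Euclidean space of dimension $n$, with inner product $\langle\cdot,\cdot\rangle$ and norm $|\cdot|$, and let $\mathfrak a_{\mathbb C}$ be its complexification. We extend $\langle\cdot,\cdot\rangle$ to $\mathfrak a_{\mathbb C}$ as a complex *bilinear* form. For $\lambda=\operatorname{Re}\lambda+i\operatorname{Im}\lambda$ put $|\lambda|^2=|\operatorname{Re}\lambda|^2+|\operatorname{Im}\lambda|^2$. The letter $A$ denotes positive constants that may change from line to line.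

A nonempty convex compact set $C\subset\mathfrak a$ is encoded by its support function, also called its gauge,
$$\chi_C(\eta)=\max_{x\in C}\langle\eta,x\rangle\qquad(\eta\in\mathfrak a).$$
For the closed ball of radius $L$ about $0$ it is $L|\eta|$. For the interval $[-1,2]\subset\mathbb R$ it is $2\eta$ if $\eta\ge0$ and $-\eta=|\eta|$ if $\eta\le 0$. By the Hahn–Banach theorem,
$$x\in C\iff\langle\eta,x\rangle\le\chi_C(\eta)\ \text{ for all }\eta\in\mathfrak a .\tag{1}$$

Can one read off from the size of the Fourier transform of $f$ at complex frequencies whether $f$ lives in $C$?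

**Proposition A.** Let $C$ be a nonempty convex compact set, $\chi=\chi_C$, $f\in\mathcal C_c^\infty(\mathfrak a)$ and $h(\lambda)=\int f(x)e^{-i\langle\lambda,x\rangle}dx$. Then $\operatorname{supp}f\subset C$ if and only if $\sup_{\lambda\in\mathfrak a_{\mathbb C}}(1+|\lambda|)^Ne^{-\chi(\operatorname{Im}\lambda)}|h(\lambda)|<\infty$ for all $N\in\mathbb N$.

**Proof.** Suppose $\operatorname{supp}f\subset C$. For $x\in C$ we have $|e^{-i\langle\lambda,x\rangle}|=e^{\langle\operatorname{Im}\lambda,x\rangle}\le e^{\chi(\operatorname{Im}\lambda)}$, so $|h(\lambda)|\le\|f\|_{L^1}e^{\chi(\operatorname{Im}\lambda)}$. In orthonormal coordinates $\partial_jf$ is again supported in $C$ and has transform $i\lambda_jh$. Iterating, $p(\lambda)h(\lambda)=O(e^{\chi(\operatorname{Im}\lambda)})$ for every polynomial $p$. Since $(1+|\lambda|)^N\le A(1+\sum_j|\lambda_j|^N)$, the growth condition follows.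

Conversely, assume the growth condition and let $x\notin C$. By (1) there is a unit vector $\eta$ with $\langle\eta,x\rangle>\chi(\eta)$. We claim that for every $s\ge0$
$$f(x)=(2\pi)^{-n}\int_{\mathfrak a}h(\lambda+is\eta)\,e^{i\langle\lambda+is\eta,x\rangle}d\lambda .$$
For $s=0$ this is Fourier inversion. To see that the right side does not depend on $s$, choose orthonormal coordinates with first axis along $\eta$, fix the component $\lambda'$ of $\lambda$ orthogonal to $\eta$, and consider the entire function $z\mapsto h(z\eta+\lambda')e^{i\langle z\eta+\lambda',x\rangle}$. In the strip $0\le\operatorname{Im}z\le s$ it is bounded by a constant times $(1+|\operatorname{Re}z|)^{-2}$, so Cauchy's theorem on long rectangles moves the line of integration from $\operatorname{Im}z=0$ to $\operatorname{Im}z=s$. This proves the claim. Now $|e^{i\langle\lambda+is\eta,x\rangle}|=e^{-s\langle\eta,x\rangle}$, and the growth condition with $N=n+1$ gives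
$$|f(x)|\le A\int_{\mathfrak a}(1+|\lambda|)^{-n-1}d\lambda\;e^{s(\chi(\eta)-\langle\eta,x\rangle)}\longrightarrow0\qquad(s\to+\infty).$$
So $f=0$ off $C$, and $C$ is closed. $\square$

The proof used three properties of the exponential: it is bounded by $e^{\chi(\operatorname{Im}\lambda)}$ on $C$, the inversion formula has a holomorphic integrand, and $e^{i\langle\lambda+is\eta,x\rangle}$ *decays* like $e^{-s\langle\eta,x\rangle}$. What changes when partial derivatives are replaced by Dunkl operators, and exponentials by their joint eigenfunctions?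

## 2. Dunkl operators, their kernel, and the theorem

**Definition (root system).** A root system here is a finite set $R\subset\mathfrak a$ of nonzero vectors with $R\cap\mathbb R\alpha=\{\pm\alpha\}$ and $r_\alpha(R)=R$ for every $\alpha\in R$, where $r_\alpha(x)=x-2\frac{\langle\alpha,x\rangle}{|\alpha|^2}\alpha$ is the reflection in the hyperplane $\alpha^\perp$. The group $W$ generated by the $r_\alpha$ is a finite reflection group. We fix a choice $R^+$ of positive roots. The system is crystallographic if $2\langle\alpha,\beta\rangle/|\alpha|^2\in\mathbb Z$ for all $\alpha,\beta\in R$. We do *not* require this.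

A non-crystallographic example is the set of ten unit vectors in $\mathbb R^2$ at angles $j\pi/5$. The reflection $r_\alpha$ for $\alpha$ at angle $\phi$ sends the angle $\theta$ to $2\phi+\pi-\theta$, so it permutes the set. But two neighboring roots give $2\cos(\pi/5)=\frac{1+\sqrt5}2\notin\mathbb Z$. The group $W$ is dihedral of order $10$. For any $x\neq0$, the convex hull $\operatorname{co}(Wx)$, a pentagon or a decagon, is a $W$-invariant convex compact set with gauge $\max_{w\in W}\langle\eta,wx\rangle$.

**Definition (Dunkl operators).** Let $k:R\to[0,+\infty)$ be $W$-invariant. Put $\gamma=\sum_{\alpha\in R^+}k(\alpha)$, $\delta(x)=\prod_{\alpha\in R^+}|\langle\alpha,x\rangle|^{2k(\alpha)}$ (a factor with $k(\alpha)=0$ is read as $1$), and for $\xi\in\mathfrak a$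
$$T_\xi f(x)=\partial_\xi f(x)+\sum_{\alpha\in R^+}k(\alpha)\,\langle\alpha,\xi\rangle\,\frac{f(x)-f(r_\alpha x)}{\langle\alpha,x\rangle}.$$

On the hyperplane $\langle\alpha,x\rangle=0$ the quotient is understood through
$$\frac{f(x)-f(r_\alpha x)}{\langle\alpha,x\rangle}=\frac2{|\alpha|^2}\int_0^1(\partial_\alpha f)\Big(x-t\,\tfrac{2\langle\alpha,x\rangle}{|\alpha|^2}\alpha\Big)dt,\tag{2}$$
which comes from integrating the $t$-derivative of $f\big(x-t\frac{2\langle\alpha,x\rangle}{|\alpha|^2}\alpha\big)$ over $[0,1]$. The right side is smooth if $f$ is.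

**Definition (Dunkl kernel and Dunkl transform).** For $\lambda\in\mathfrak a_{\mathbb C}$, $E_\lambda$ is the unique solution of $T_\xi E_\lambda=\langle\lambda,\xi\rangle E_\lambda$ for all $\xi\in\mathfrak a$ with $E_\lambda(0)=1$. We also write $E(\lambda,x)=E_\lambda(x)$. For $f\in\mathcal C_c^\infty(\mathfrak a)$,
$$\mathcal Hf(\lambda)=\int_{\mathfrak a}f(x)\,E_{-i\lambda}(x)\,\delta(x)\,dx\qquad(\lambda\in\mathfrak a_{\mathbb C}).$$

If $k=0$, then $E_\lambda(x)=e^{\langle\lambda,x\rangle}$ and $\mathcal H$ is the Fourier transform of Section 1.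

**Example 1 (rank one, $k=1$).** Let $\mathfrak a=\mathbb R$, $R=\{\pm1\}$, $k=1$. Then $r(x)=-x$, $Tf(x)=f'(x)+\frac{f(x)-f(-x)}x$ and $\delta(x)=x^2$. With $z=\lambda x$ we claim
$$E_\lambda(x)=\frac{\sinh z}{z}+\frac{z\cosh z-\sinh z}{z^2}=\frac12\int_{-1}^1(1+t)\,e^{\lambda xt}\,dt .\tag{3}$$
Write $e(z)=\sinh z/z$, an even function. The second term is $e'(z)$, an odd function. As functions of $z$, $Te=e'$ and $Te'=e''+\frac2ze'=\frac1z(ze)''=e$. So $T(e+e')=e+e'$, and replacing $z$ by $\lambda x$ gives the eigenvalue $\lambda$. The value at $0$ is $1$. The integral form follows from $e(z)=\frac12\int_{-1}^1e^{zt}dt$ by differentiation. So for $x\ne0$, $E_\lambda(x)=\int e^{\lambda y}d\mu_x(y)$, where $\mu_x$ is the probability measure with density $\frac1{2|x|}(1+\frac yx)$ on $[-|x|,|x|]$.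

We use the following facts, valid for arbitrary $R$ and $k\ge0$.

* **(F1)** (Dunkl, Canad. J. Math. 43 (1991); de Jeu, Invent. Math. 113 (1993); Opdam, Compositio Math. 85 (1993).) $E$ extends to an entire function on $\mathfrak a_{\mathbb C}\times\mathfrak a_{\mathbb C}$, with $E(\lambda,z)=E(z,\lambda)$ and $E(c\lambda,z)=E(\lambda,cz)$ for $c\in\mathbb C$. The $T_\xi$ commute, map $\mathcal C^\infty(\mathfrak a)$ to itself, and satisfy $T_\xi(\psi\circ w)=(T_{w\xi}\psi)\circ w$ for $w\in W$.
* **(F2)** (Rösler, Duke Math. J. 98 (1999), together with de Jeu's estimates, loc. cit.) For each $x\in\mathfrak a$ there is a Borel probability measure $\mu_x$ with $\operatorname{supp}\mu_x\subset\operatorname{co}(Wx)$ and $E_\lambda(x)=\int e^{\langle\lambda,y\rangle}d\mu_x(y)$ for all $\lambda\in\mathfrak a_{\mathbb C}$. In particular $E_\eta(x)>0$ for $\eta,x\in\mathfrak a$, and $|E_{i\lambda}(x)|\le1$ for $\lambda,x\in\mathfrak a$.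
* **(F3)** (Dunkl; de Jeu.) $\int(T_\xi f)\,g\,\delta\,dx=-\int f\,(T_\xi g)\,\delta\,dx$ for $f\in\mathcal C_c^\infty(\mathfrak a)$, $g\in\mathcal C^\infty(\mathfrak a)$.
* **(F4)** (Dunkl, Contemp. Math. 138 (1992); de Jeu.) For some constant $c>0$, $f(x)=c\int_{\mathfrak a}\mathcal Hf(\lambda)\,E_{i\lambda}(x)\,\delta(\lambda)\,d\lambda$ for $f\in\mathcal C_c^\infty(\mathfrak a)$.
* **(F5)** (Paley–Wiener–Schwartz; Hörmander, *The Analysis of Linear PDO I*, Thm 7.3.1.) Let $K$ be nonempty convex compact, and write $\mathcal E'(\mathfrak a)$ for the compactly supported distributions. If $G\in\mathcal E'(\mathfrak a)$ and $\operatorname{supp}G\subset K$, then $\hat G(\lambda)=\langle G,e^{-i\langle\lambda,\cdot\rangle}\rangle$ satisfies $|\hat G(\lambda)|\le A(1+|\lambda|)^Ne^{\chi_K(\operatorname{Im}\lambda)}$ for some $A,N$. Conversely, every entire function with such a bound is $\hat G$ for a $G\in\mathcal E'(\mathfrak a)$, unique by injectivity of the Fourier transform, with $\operatorname{supp}G\subset K$.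

There are also two Paley–Wiener theorems for $\mathcal H$.

* **(i)** For arbitrary $R$: $\mathcal H$ is an isomorphism of $\mathcal C_c^\infty(\mathfrak a)$ onto the space of entire $h$ on $\mathfrak a_{\mathbb C}$ for which some $R_0>0$ satisfies $\sup_\lambda(1+|\lambda|)^Ne^{-R_0|\operatorname{Im}\lambda|}|h(\lambda)|<\infty$ for all $N\in\mathbb N$. Moreover $\operatorname{supp}f\subset\overline{B(0,R_0)}$ if and only if $\mathcal Hf$ satisfies this with that $R_0$.
* **(ii)** For $R$ crystallographic: if $C$ is a $W$-invariant convex compact neighborhood of $0$ and $\chi=\chi_C$, then $\operatorname{supp}f\subset C$ if and only if $\sup_\lambda(1+|\lambda|)^Ne^{-\chi(\operatorname{Im}\lambda)}|\mathcal Hf(\lambda)|<\infty$ for all $N\in\mathbb N$.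

Jean-Philippe Anker, in "An introduction to Dunkl theory and its analytic aspects" (arXiv:1611.08213, 2016), poses the problem of extending (ii) to non-crystallographic $R$. For the dihedral group of order $10$, statement (i) sees disks, and the problem asks about pentagons. In rank one there is nothing to add: every invariant interval is $[-L,L]$, a ball when $L>0$.

**Theorem 1.** Let $R$ be any root system, $k\ge0$ $W$-invariant, $C$ a nonempty $W$-invariant convex compact set, and $\chi=\chi_C$. For $f\in\mathcal C_c^\infty(\mathfrak a)$ and $h=\mathcal Hf$, the following are equivalent: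

1. $\operatorname{supp}f\subset C$;
2. for all $N\in\mathbb N$: $\sup_\lambda(1+|\lambda|)^Ne^{-\chi(\operatorname{Im}\lambda)}|h(\lambda)|<\infty$;
3. for some $N\in\mathbb R$: $\sup_\lambda(1+|\lambda|)^{-N}e^{-\chi(\operatorname{Im}\lambda)}|h(\lambda)|<\infty$.

Moreover, every entire $h$ satisfying 2 is $\mathcal Hf$ for some $f\in\mathcal C_c^\infty(\mathfrak a)$ with $\operatorname{supp}f\subset C$.

In particular (ii) holds for every root system, every $W$-invariant $k\ge0$ and every $W$-invariant convex compact neighborhood $C$ of $0$. In Theorem 1, $C$ need not be a neighborhood of $0$, and the weaker condition 3 suffices.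

## 3. Where the contour shift stops

The implication 1 ⇒ 2 is the first half of Proposition A with $e^{\langle\lambda,x\rangle}$ replaced by $E_\lambda(x)$, and we shall see that it goes through. For the converse the natural attempt is to shift the contour in
$$f(x)=c\int_{\mathfrak a}h(\lambda)\,E_{i\lambda}(x)\,\delta(\lambda)\,d\lambda .$$

One obstacle is visible at once: $\delta(\lambda)=\prod|\langle\alpha,\lambda\rangle|^{2k(\alpha)}$ need not be the restriction of a holomorphic function. For $k=\frac12$ in rank one it is $|\lambda|$. But the attempt fails even when $\delta$ is a polynomial. Take Example 1, where $\delta(\lambda)=\lambda^2$, and $x>0$, $\eta=1$. Replacing $\lambda$ by $\lambda+is$ turns the kernel into $E_{i\lambda-s}(x)$. At $\lambda=0$, with $t=sx$, formula (3) gives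
$$E_{-s}(x)=\frac{\sinh t}t-\frac{t\cosh t-\sinh t}{t^2}=\frac{\sinh t-te^{-t}}{t^2}\sim\frac{e^{sx}}{2s^2x^2}.\tag{4}$$
The kernel *grows* like $e^{+sx}$, up to a power, where the exponential decayed like $e^{-sx}$. The reason is that $E_\lambda(x)$ is a superposition of exponentials $e^{\langle\lambda,y\rangle}$ over all of $\operatorname{co}(Wx)$, which contains $-x$ as well as $x$. In general (F2) gives only $|E_{i\lambda-s\eta}(x)|\le e^{s\max_{w\in W}\langle-\eta,wx\rangle}$. So absolute values in the shifted integral do not show that $f(x)=0$. We need an argument that profits from the growth of $E$.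

## 4. Growth of the kernel along a ray, and nonnegative functions

If $f\ge0$, growth is exactly what we want. Since $\mathcal Hf(is\eta)=\int fE_{s\eta}\,\delta\,dx$, a point of the support far out in the direction $\eta$ makes this integral large, provided $E_{s\eta}(x)$ is at least about $e^{s\langle\eta,x\rangle}$. The following lemma provides this.

**Lemma 1.** For $\eta,x\in\mathfrak a$ and $s>0$,
$$\frac d{ds}\Big[s^\gamma e^{-s\langle\eta,x\rangle}E_\eta(sx)\Big]=s^{\gamma-1}e^{-s\langle\eta,x\rangle}\sum_{\alpha\in R^+}k(\alpha)\,E_\eta(s\,r_\alpha x)\ \ge0.\tag{5}$$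
Hence $E_{s\eta}(x)=E_\eta(sx)\ge s^{-\gamma}e^{(s-1)\langle\eta,x\rangle}E_\eta(x)$ for $s\ge1$.

**Proof.** We use the eigenvalue equation in the radial direction: take $\xi=x$ and evaluate $T_xE_\eta=\langle\eta,x\rangle E_\eta$ at the point $sx$. If $\langle\alpha,x\rangle\ne0$, the $\alpha$-term is
$$k(\alpha)\langle\alpha,x\rangle\frac{E_\eta(sx)-E_\eta(s\,r_\alpha x)}{s\langle\alpha,x\rangle}=\frac{k(\alpha)}s\big(E_\eta(sx)-E_\eta(s\,r_\alpha x)\big).$$
If $\langle\alpha,x\rangle=0$, the $\alpha$-term is $0$ because of the factor $\langle\alpha,x\rangle$, and the right side is $0$ as well because $r_\alpha x=x$. So in all cases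
$$\frac d{ds}E_\eta(sx)=\partial_xE_\eta(sx)=\langle\eta,x\rangle E_\eta(sx)-\frac\gamma sE_\eta(sx)+\frac1s\sum_{\alpha\in R^+}k(\alpha)E_\eta(s\,r_\alpha x).$$
Multiplying by the integrating factor $s^\gamma e^{-s\langle\eta,x\rangle}$ gives (5), and the right side is nonnegative because $E_\eta>0$ by (F2). So the bracket is nondecreasing in $s$. Comparing its values at $1$ and at $s\ge1$ gives $s^\gamma e^{-s\langle\eta,x\rangle}E_\eta(sx)\ge e^{-\langle\eta,x\rangle}E_\eta(x)$. Finally $E_\eta(sx)=E_{s\eta}(x)$ by (F1). $\square$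

In Example 1 with $x>0$ we have $\gamma=1$ and $E_s(x)=(te^t-\sinh t)/t^2\sim e^t/t$ with $t=sx$, so the factor $s^{-\gamma}$ is the right order there.

**Proposition B.** Let $C$ be nonempty convex compact, $\chi=\chi_C$, and $f\in\mathcal C_c^\infty(\mathfrak a)$ with $f\ge0$. Suppose that for each $\eta\in\mathfrak a$ there are $A,N$ with $|\mathcal Hf(is\eta)|\le A(1+s)^Ne^{s\chi(\eta)}$ for all $s\ge1$. Then $\operatorname{supp}f\subset C$.

**Proof.** Otherwise, since $C$ is closed, there is $x_0\notin C$ with $f(x_0)>0$. By (1) there are $\eta\in\mathfrak a$, $\varepsilon>0$ and a ball $U$ around $x_0$ with $\langle\eta,x\rangle\ge\chi(\eta)+\varepsilon$ on $U$. By Lemma 1 and positivity of all the factors, for $s\ge1$,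
$$\mathcal Hf(is\eta)=\int fE_{s\eta}\,\delta\,dx\ \ge\ s^{-\gamma}e^{(s-1)(\chi(\eta)+\varepsilon)}\int_Uf\,E_\eta\,\delta\,dx .$$
The last integral is positive, because $f$, $E_\eta$ and $\delta$ are positive almost everywhere near $x_0$. For large $s$ this contradicts the assumed bound. $\square$

## 5. Cancellation, and constants that depend on the polynomial

For $f$ of variable sign the last display fails, because contributions of different points to $\int fE_{s\eta}\delta\,dx$ may cancel. The same trouble appears on the side of supports. Since $E_{-i\lambda}(x)$ is the Fourier transform of $\mu_x$, the function $\mathcal Hf$ is the Fourier transform of $G_1=\int f(x)\delta(x)\,\mu_x\,dx$, and (F5) says where $G_1$ is supported. We want to know about the individual $\mu_x$.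

**Example 2.** In Example 1, let $f\ne0$ be even and supported in $\{a\le|x|\le b\}$ with $0<a<b$. Adding the contributions of $x$ and $-x$ to $x^2\cdot\frac1{2|x|}(1+\frac yx)$, we see that $G_1$ has density $g(y)=\int_{|y|}^\infty f(x)\,x\,dx$. If $\int_a^bf(x)\,x\,dx=0$, then $g=0$ on $(-a,a)$, although every $\mu_x$ with $f(x)\ne0$ has positive density on $(-a,a)$. So vanishing of $G_1$ on an open set does not imply that the $\mu_x$ vanish there. But replace $f$ by $pf$ with $p$ an even polynomial: then $\int_a^bf(x)p(x)\,x\,dx$ cannot vanish for all such $p$, since polynomials in $x^2$ are uniformly dense in the continuous functions on $[a,b]$.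

The example suggests multiplying $f$ by polynomials. In Section 6 we show that this costs nothing in the exponent: if $\mathcal Hf$ satisfies condition 3, so does $\mathcal H(pf)$, with the same $N$ and a new constant $A_p$. It is tempting to finish by choosing $p$ uniformly close to $\overline f$ on the support of $f$, so that $pf$ is close to $|f|^2\ge0$, and to quote Proposition B. This stops at a definite point. The bound reads
$$\Big|\int f\,p\,E_{s\eta}\,\delta\,dx\Big|\le A_p(1+s|\eta|)^Ne^{s\chi(\eta)},$$
and our argument gives no control of $A_p$ as $p$ varies, since each multiplication by a coordinate enlarges the constant. We cannot let $p\to\overline f$ in an inequality whose right side we do not control.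

The way out is to convert each inequality, for each fixed $p$, into a statement with no constant in it *before* $p$ varies. By (F5), the bound for $\mathcal H(pf)$ says that the distribution $G_p=\int fp\,\delta\,\mu_x\,dx$ is supported in $C$, whatever $A_p$ is. For a fixed test function $\varphi$ vanishing near $C$, this is a family of linear equations in $p$, and Weierstrass' theorem applies to those.

## 6. Multiplication by a polynomial on the transform side

Let $C$ be as in Theorem 1. This is where $W$-invariance of $C$ enters the harder implication: $T_\xi$ compares values at $\lambda$ and $r_\alpha\lambda$, and the bound must be the same at both.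

**Lemma 2.** Let $N\in\mathbb R$ and let $h$ be entire on $\mathfrak a_{\mathbb C}$ with $|h(\lambda)|\le A(1+|\lambda|)^Ne^{\chi(\operatorname{Im}\lambda)}$. Then $T_\xi h$ (same formula, variable $\lambda\in\mathfrak a_{\mathbb C}$) is entire and satisfies a bound of the same form with the same $N$.

**Proof.**

**Step 1: the bound is stable under small displacements.** Let $L=\max_C|x|$, so $|\chi(\eta)-\chi(\eta')|\le L|\eta-\eta'|$. If $|\lambda'-\lambda|\le\rho$, then $1+|\lambda'|\le(1+\rho)(1+|\lambda|)$, and the same holds with $\lambda,\lambda'$ exchanged. Hence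
$$(1+|\lambda'|)^N\le(1+\rho)^{|N|}(1+|\lambda|)^N,\qquad e^{\chi(\operatorname{Im}\lambda')}\le e^{L\rho}e^{\chi(\operatorname{Im}\lambda)} .$$

**Step 2: the derivative.** Cauchy's estimate on the disk $\{\lambda+z\xi/|\xi|:|z|\le1\}$, for $\xi\neq0$, gives $|\partial_\xi h(\lambda)|\le|\xi|\sup_{|\lambda'-\lambda|\le1}|h(\lambda')|$. Step 1 with $\rho=1$ bounds $\partial_\xi h$ as required.

**Step 3: the difference quotients.** Formula (2) holds for $h$ on $\mathfrak a_{\mathbb C}$ and shows that the quotient is entire. If $|\langle\alpha,\lambda\rangle|\le1$, the points at which $\partial_\alpha h$ is evaluated in (2) lie within $2/|\alpha|$ of $\lambda$, so Step 2 for $\xi=\alpha$ and Step 1 with $\rho=2/|\alpha|$ give the bound. If $|\langle\alpha,\lambda\rangle|\ge1$, the quotient is at most $|h(\lambda)|+|h(r_\alpha\lambda)|$. Since $r_\alpha$ is a real orthogonal map, $|r_\alpha\lambda|=|\lambda|$ and $\operatorname{Im}r_\alpha\lambda=r_\alpha\operatorname{Im}\lambda$. By $W$-invariance of $C$, $\chi(r_\alpha\operatorname{Im}\lambda)=\chi(\operatorname{Im}\lambda)$.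 So $h(r_\alpha\lambda)$ satisfies the same bound as $h(\lambda)$. $\square$

**Lemma 3.** For $f\in\mathcal C_c^\infty(\mathfrak a)$ and $\xi\in\mathfrak a$: $\ \mathcal H(\langle\xi,\cdot\rangle f)=i\,T_\xi(\mathcal Hf)$.

**Proof.** The point is that $E$ is symmetric, so it is an eigenfunction in $\lambda$ as well. By (F1), $E_{-i\lambda}(x)=E(-i\lambda,x)=E(\lambda,-ix)=E(-ix,\lambda)$. For real $\lambda$, the definition of the kernel with spectral parameter $-ix$ gives
$$T^{(\lambda)}_\xi E(-ix,\lambda)=-i\langle x,\xi\rangle E(-ix,\lambda).$$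
Both sides are entire in $\lambda$ (for the left side, by (2)), so the identity holds on $\mathfrak a_{\mathbb C}$. Now apply $T^{(\lambda)}_\xi$ to $\mathcal Hf(\lambda)=\int f(x)E(-ix,\lambda)\delta(x)dx$. It may be taken under the integral sign: $f$ has compact support and $E$ is entire, so we may differentiate under the integral, and the quotients pass inside by (2) and Fubini. We obtain $T_\xi(\mathcal Hf)=-i\,\mathcal H(\langle\xi,\cdot\rangle f)$. $\square$

## 7. Proof of Theorem 1

**Step 1: 1 ⇒ 2, the easy direction.** Let $\operatorname{supp}f\subset C$. For $x\in C$, $W$-invariance and convexity give $\operatorname{supp}\mu_x\subset\operatorname{co}(Wx)\subset C$. Since $|e^{-i\langle\lambda,y\rangle}|=e^{\langle\operatorname{Im}\lambda,y\rangle}$,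
$$|E_{-i\lambda}(x)|\le\int e^{\langle\operatorname{Im}\lambda,y\rangle}d\mu_x(y)\le e^{\chi(\operatorname{Im}\lambda)}\qquad(x\in C).\tag{6}$$
Hence $|\mathcal Hf(\lambda)|\le\|f\|_{L^1(\delta)}e^{\chi(\operatorname{Im}\lambda)}$. To gain powers of $\lambda$, note that by (F3)
$$\mathcal H(T_\xi f)(\lambda)=-\int f\,T_\xi E_{-i\lambda}\,\delta\,dx=i\langle\lambda,\xi\rangle\,\mathcal Hf(\lambda),\tag{7}$$
and that $T_\xi f\in\mathcal C_c^\infty(\mathfrak a)$ has support in $W\operatorname{supp}f\subset C$. Iterating, $p(\lambda)\mathcal Hf(\lambda)=O(e^{\chi(\operatorname{Im}\lambda)})$ for every polynomial $p$, and $(1+|\lambda|)^N\le A(1+\sum_j|\lambda_j|^N)$ in orthonormal coordinates gives 2.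

**Step 2: 2 ⇒ 3.** This is trivial.

The remaining steps prove 3 ⇒ 1. Assume 3, and let $B$ be a closed ball of positive radius centered at $0$ and containing $\operatorname{supp}f$.

**Step 3: averaging against $\mu_x$ depends continuously on $x$.** For $\varphi\in\mathcal C^\infty(\mathfrak a)$ put $V\varphi(x)=\int\varphi\,d\mu_x$. If $\varphi\in\mathcal C_c^\infty(\mathfrak a)$, integrate Fourier inversion $\varphi(y)=(2\pi)^{-n}\int\hat\varphi(\lambda)e^{i\langle\lambda,y\rangle}d\lambda$ against $\mu_x$ and use Fubini:
$$V\varphi(x)=(2\pi)^{-n}\int_{\mathfrak a}\hat\varphi(\lambda)\,E_{i\lambda}(x)\,d\lambda .$$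
Since $|E_{i\lambda}(x)|\le1$ and $\hat\varphi$ is integrable, dominated convergence shows that $V\varphi$ is continuous. For $\varphi\in\mathcal C^\infty(\mathfrak a)$, choose $\kappa\in\mathcal C_c^\infty(\mathfrak a)$ equal to $1$ near $B$. For $x\in B$ we have $\operatorname{supp}\mu_x\subset\operatorname{co}(Wx)\subset B$, so $V\varphi=V(\kappa\varphi)$ on $B$, and $V\varphi$ is continuous on $B$.

**Step 4: the growth condition becomes a support condition, for each polynomial.** For a polynomial $p$ on $\mathfrak a$ and $\varphi\in\mathcal C^\infty(\mathfrak a)$ define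
$$\langle G_p,\varphi\rangle=\int_Bf(x)\,p(x)\,\delta(x)\,V\varphi(x)\,dx .$$
Since $\operatorname{supp}\mu_x\subset B$ for $x\in B$, $|\langle G_p,\varphi\rangle|\le\|fp\delta\|_{L^1}\max_B|\varphi|$. So $G_p$ is a distribution of order $0$ supported in $B$. By (F2), $V(e^{-i\langle\lambda,\cdot\rangle})(x)=E_{-i\lambda}(x)$, so
$$\widehat{G_p}(\lambda)=\int fp\,\delta\,E_{-i\lambda}\,dx=\mathcal H(pf)(\lambda).$$
Writing $p$ as a linear combination of products of linear forms and iterating Lemma 3, we see that $\mathcal H(pf)$ arises from $h$ by applying a polynomial in the operators $T_\xi$. By condition 3 and Lemma 2, applied repeatedly, $|\widehat{G_p}(\lambda)|\le A_p(1+|\lambda|)^Ne^{\chi(\operatorname{Im}\lambda)}$. By (F5), including its uniqueness statement, $\operatorname{supp}G_p\subset C$ for every $p$.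

**Step 5: Weierstrass removes the cancellation.** Let $\varphi\in\mathcal C_c^\infty(\mathfrak a\setminus C)$ and $g=f\,\delta\,V\varphi$, a continuous function on $B$. By Step 4, $\int_Bg\,p\,dx=0$ for all polynomials $p$. Approximating $\overline g$ uniformly on $B$ by polynomials with complex coefficients, we get $\int_B|g|^2dx=0$, so $g\equiv0$ on $B$. Now fix $x$ with $f(x)\delta(x)\ne0$. Then $x\in B$, and $\int\varphi\,d\mu_x=0$ for all $\varphi\in\mathcal C_c^\infty(\mathfrak a\setminus C)$, that is, $\operatorname{supp}\mu_x\subset C$.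

**Step 6: if $\operatorname{supp}\mu_x\subset C$, then $x\in C$.** Here Lemma 1 is used as in Proposition B, one point at a time. For $\eta\in\mathfrak a$ and $s\ge1$,
$$s^{-\gamma}e^{(s-1)\langle\eta,x\rangle}E_\eta(x)\le E_{s\eta}(x)=\int_Ce^{s\langle\eta,y\rangle}d\mu_x(y)\le e^{s\chi(\eta)} .$$
Taking logarithms and dividing by $s$ gives
$$-\frac{\gamma\log s}s+\Big(1-\frac1s\Big)\langle\eta,x\rangle+\frac{\log E_\eta(x)}s\le\chi(\eta).$$
As $s\to\infty$, $\langle\eta,x\rangle\le\chi(\eta)$. This holds for all $\eta$, so $x\in C$ by (1).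

**Step 7: from $\{f\delta\ne0\}$ to $\operatorname{supp}f$.** We have shown $\{f\delta\ne0\}\subset C$. The set $\{\delta=0\}$ is contained in a finite union of hyperplanes, so $\{f\delta\ne0\}$ is dense in the open set $\{f\ne0\}$. As $C$ is closed, $\operatorname{supp}f\subset C$, which is 1.

**Step 8: surjectivity.** Let $h$ be entire and satisfy 2. Choose $R_0>0$ with $R_0\ge\max_C|x|$. Then $\chi(\operatorname{Im}\lambda)\le R_0|\operatorname{Im}\lambda|$, so $h$ satisfies the condition in (i), and $h=\mathcal Hf$ with $f\in\mathcal C_c^\infty(\mathfrak a)$. By 2 ⇒ 1, $\operatorname{supp}f\subset C$. $\blacksquare$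

## 8. Compactly supported distributions

For $u\in\mathcal E'(\mathfrak a)$ put $\mathcal Hu(\lambda)=\langle u,E_{-i\lambda}\rangle$. This is entire in $\lambda$, because $E$ is entire in both variables. If $u=f\delta\,dx$ with $f\in\mathcal C_c^\infty(\mathfrak a)$, then $\mathcal Hu=\mathcal Hf$. If $u$ is evaluation at a point $a$, then $\mathcal Hu(\lambda)=E_{-i\lambda}(a)$. If $a=0$, this is the constant $1$, and the set $C=\{0\}$ is allowed below.

**Theorem 2.** Let $C$ be a nonempty $W$-invariant convex compact set. For $u\in\mathcal E'(\mathfrak a)$, $\operatorname{supp}u\subset C$ if and only if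
$$|\mathcal Hu(\lambda)|\le A(1+|\lambda|)^Ne^{\chi_C(\operatorname{Im}\lambda)}\quad\text{for some }A,N.\tag{8}$$
Every entire $h$ satisfying (8) is $\mathcal Hu$ for a unique $u\in\mathcal E'(\mathfrak a)$.

**Proof.** We write $C_\varepsilon=C+\overline{B(0,\varepsilon)}$. It is convex, compact and $W$-invariant, $\chi_{C_\varepsilon}=\chi_C+\varepsilon|\cdot|$, and $\bigcap_{\varepsilon>0}C_\varepsilon=C$.

**Step 1: a Parseval formula, and uniqueness.** For $\lambda,x\in\mathfrak a$, (F1) and (F2) give $E_{i\lambda}(x)=E(ix,\lambda)=\int e^{i\langle x,y\rangle}d\mu_\lambda(y)$. Since $\operatorname{supp}\mu_\lambda\subset\operatorname{co}(W\lambda)$ lies in the ball of radius $|\lambda|$,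
$$|\partial_x^\beta E_{i\lambda}(x)|\le|\lambda|^{|\beta|}.\tag{9}$$
Let $\varphi\in\mathcal C_c^\infty(\mathfrak a)$. By Theorem 1, 1 ⇒ 2, with a ball for $C$, $\mathcal H\varphi$ is rapidly decreasing on $\mathfrak a$, and $\delta$ has polynomial growth. So by (9) the integral in (F4), applied to $\varphi$, converges absolutely in $\mathcal C^\infty(\mathfrak a)$. We may apply $u$ under the integral. As $\langle u,E_{i\lambda}\rangle=\mathcal Hu(-\lambda)$,
$$\langle u,\varphi\rangle=c\int_{\mathfrak a}\mathcal H\varphi(\lambda)\,\mathcal Hu(-\lambda)\,\delta(\lambda)\,d\lambda .\tag{10}$$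
Thus $\mathcal Hu$ determines $u$.

**Step 2: necessity, a Leibniz rule for cut-offs.** Let $\operatorname{supp}u\subset C$ and let $m$ be the order of $u$. We must estimate $\langle u,E_{-i\lambda}\rangle$ using only values of $E_{-i\lambda}$ near $C$, while (6) controls values and not derivatives at complex $\lambda$. Dunkl operators of $E_{-i\lambda}$ are explicit, so we use them. For $0<\varepsilon\le1$ take $\theta\in\mathcal C_c^\infty(\mathfrak a)$ with $\theta=1$ near $C$ and $\operatorname{supp}\theta\subset C_\varepsilon$, and put $\varphi=\theta E_{-i\lambda}$, so that $\mathcal Hu(\lambda)=\langle u,\varphi\rangle$. From $a\psi-(a\circ r_\alpha)(\psi\circ r_\alpha)=a(\psi-\psi\circ r_\alpha)+(a-a\circ r_\alpha)(\psi\circ r_\alpha)$ we get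
$$T_\xi(a\psi)=a\,T_\xi\psi+(\partial_\xi a)\psi+\sum_{\alpha\in R^+}k(\alpha)\langle\alpha,\xi\rangle\frac{a-a\circ r_\alpha}{\langle\alpha,\cdot\rangle}(\psi\circ r_\alpha).$$
If $a$ is smooth with support in $C_\varepsilon$, so are $\partial_\xi a$ and $(a-a\circ r_\alpha)/\langle\alpha,\cdot\rangle$, because $C_\varepsilon$ is $W$-invariant. Write $T^\beta$ for products of the $T_{e_j}$ in an orthonormal basis. Using $T_\xi(\psi\circ w)=(T_{w\xi}\psi)\circ w$, we find by induction that $T^\beta(\theta\psi)$ is a finite sum of terms $a\cdot(T^{\beta'}\psi)\circ w$ with $|\beta'|\le|\beta|$, $w\in W$, and $a\in\mathcal C_c^\infty(\mathfrak a)$ independent of $\psi$ with $\operatorname{supp}a\subset C_\varepsilon$. For $\psi=E_{-i\lambda}$ we have $T^{\beta'}\psi=(-i\lambda)^{\beta'}\psi$, and $|\psi\circ w|\le e^{\chi_{C_\varepsilon}(\operatorname{Im}\lambda)}$ on $C_\varepsilon$ by (6) for the invariant set $C_\varepsilon$. Hence, with $A$ depending on $\varepsilon$ and $\beta$ but not on $\lambda$,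
$$\sup|T^\beta\varphi|\le A(1+|\lambda|)^{|\beta|}e^{\chi_{C_\varepsilon}(\operatorname{Im}\lambda)} .$$

**Step 3: necessity, from Dunkl operators back to derivatives.** By (7), $\mathcal H(T^\beta\varphi)(\zeta)=(i\zeta)^\beta\mathcal H\varphi(\zeta)$. For real $\zeta$ we have $|E_{-i\zeta}|\le1$, and $T^\beta\varphi$ is supported in $C_\varepsilon$, so Step 2 gives for every $M\in\mathbb N$
$$|\mathcal H\varphi(\zeta)|\le A(1+|\zeta|)^{-M}(1+|\lambda|)^Me^{\chi_{C_\varepsilon}(\operatorname{Im}\lambda)}\qquad(\zeta\in\mathfrak a).$$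
Choose $M>m+2\gamma+n$. Since $\delta(\zeta)\le A|\zeta|^{2\gamma}$, we may differentiate (F4) under the integral, and (9) yields $\sup|\partial^\beta\varphi|\le A(1+|\lambda|)^Me^{\chi_{C_\varepsilon}(\operatorname{Im}\lambda)}$ for $|\beta|\le m$. As $u$ has order $m$ and $\operatorname{supp}\varphi\subset C_1$,
$$|\mathcal Hu(\lambda)|\le A_\varepsilon(1+|\lambda|)^Me^{\chi_{C_\varepsilon}(\operatorname{Im}\lambda)}\qquad(0<\varepsilon\le1).$$

**Step 4: necessity, removing $\varepsilon$.** The constant $A_\varepsilon$ may blow up as $\varepsilon\to0$, so again we pass to supports. By (F5), $\mathcal Hu=\hat G$ with $G\in\mathcal E'(\mathfrak a)$ supported in $C_\varepsilon$. By uniqueness $G$ is the same for all $\varepsilon$, so $\operatorname{supp}G\subset\bigcap_\varepsilon C_\varepsilon=C$. The direct part of (F5) for $G$ and $C$ now gives (8).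

**Step 5: sufficiency and surjectivity, by regularization.** Let $h$ be entire and satisfy (8). Let $\rho\in\mathcal C_c^\infty(B(0,1))$ with $\int\rho=1$, $\vartheta=\hat\rho$, and $h_\varepsilon(\lambda)=h(\lambda)\vartheta(\varepsilon\lambda)$ for $0<\varepsilon\le1$. By Proposition A for the unit ball, $|\vartheta(\varepsilon\lambda)|\le A(1+|\lambda|)^{-N'}e^{\varepsilon|\operatorname{Im}\lambda|}$ for every $N'$, with $A$ depending on $N'$ and $\varepsilon$. So $h_\varepsilon$ satisfies condition 2 of Theorem 1 for $C_\varepsilon$, and $h_\varepsilon=\mathcal Hf_\varepsilon$ with $f_\varepsilon\in\mathcal C_c^\infty(\mathfrak a)$, $\operatorname{supp}f_\varepsilon\subset C_\varepsilon$. Put $u_\varepsilon=f_\varepsilon\delta\,dx$. On $\mathfrak a$, $h$ has polynomial growth, $|\vartheta|\le\|\rho\|_{L^1}$, and $\vartheta(\varepsilon\lambda)\to1$. By (10) and dominated convergence, for each $\varphi\in\mathcal C_c^\infty(\mathfrak a)$,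
$$\langle u_\varepsilon,\varphi\rangle\longrightarrow\langle v,\varphi\rangle:=c\int_{\mathfrak a}\mathcal H\varphi(\lambda)\,h(-\lambda)\,\delta(\lambda)\,d\lambda\qquad(\varepsilon\to0).$$
A pointwise limit of a sequence of distributions is a distribution. Apply this along $\varepsilon_j\to0$: $v$ is a distribution. If $\varphi$ is supported off $C$, then its compact support is disjoint from $C_\varepsilon$ for small $\varepsilon$, so $\langle v,\varphi\rangle=0$. Thus $\operatorname{supp}v\subset C$. Let $\kappa\in\mathcal C_c^\infty(\mathfrak a)$ equal $1$ near $C_1$. Then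
$$h_\varepsilon(\lambda)=\langle u_\varepsilon,\kappa E_{-i\lambda}\rangle\longrightarrow\langle v,\kappa E_{-i\lambda}\rangle=\mathcal Hv(\lambda),$$
while $h_\varepsilon(\lambda)\to h(\lambda)$. So $\mathcal Hv=h$ with $\operatorname{supp}v\subset C$. If $h=\mathcal Hu$ was given, Step 1 yields $u=v$, so $\operatorname{supp}u\subset C$. $\blacksquare$

## 9. Which convex sets are allowed

Is $W$-invariance of $C$ needed? In Example 1 take $C=[-1,2]$, so $\chi_C(-1)=1$, and let $f\ge0$, $f\ne0$, be smooth with support in $[\frac32,2]\subset C$. Then $\mathcal Hf(-is)=\int f(x)E_{-s}(x)x^2dx$, and by (4) this is at least a constant times $s^{-2}e^{3s/2}$ for large $s$. That is not $O(e^{s\chi_C(-1)})=O(e^s)$. So 1 ⇒ 2 fails for this $C$. On the other hand, for $k=0$ every convex compact set is allowed, by Proposition A. The relevant group is the one generated by reflections that $k$ sees.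

Let $R'=\{\alpha\in R:k(\alpha)>0\}$ and let $W'$ be generated by the $r_\alpha$, $\alpha\in R'$. By $W$-invariance of $k$, $R'$ is a (possibly empty) root system. It has the same Dunkl operators, the same kernel and the same $\delta$ as $R$, because roots with $k(\alpha)=0$ contribute nothing. Therefore (F1)–(F5) and Theorems 1 and 2 hold with $W$ replaced by $W'$. For $R'=\emptyset$ they are the classical Paley–Wiener theorems. For instance, the system $\{\pm e_1,\pm e_2\}$ in $\mathbb R^2$ with $k(\pm e_1)=1$, $k(\pm e_2)=0$ has $W'$ of order $2$.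

**Theorem 3.**

(a) For $0\ne u\in\mathcal E'(\mathfrak a)$, among the $W'$-invariant convex compact sets $C$ for which $\mathcal Hu$ satisfies (8), the smallest one is $\operatorname{co}(W'\operatorname{supp}u)$.

(b) For all $x,\eta\in\mathfrak a$: $\displaystyle\lim_{s\to+\infty}\tfrac1s\log E_{s\eta}(x)=\max_{w\in W'}\langle\eta,wx\rangle$. Equivalently, $\operatorname{co}(\operatorname{supp}\mu_x)=\operatorname{co}(W'x)$.

(c) Let $C\subset\mathfrak a$ be convex compact with nonempty interior. The equivalence "$\operatorname{supp}f\subset C\iff$ condition 2 of Theorem 1 holds with $\chi=\chi_C$", for all $f\in\mathcal C_c^\infty(\mathfrak a)$, is true if and only if $C$ is $W'$-invariant.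

**Proof.**

**Step 1: part (a).** For a nonempty $W'$-invariant convex compact set $C$, Theorem 2 for $R'$ says that (8) holds if and only if $\operatorname{supp}u\subset C$, hence if and only if $\operatorname{co}(W'\operatorname{supp}u)\subset C$. The set $\operatorname{co}(W'\operatorname{supp}u)$ is itself nonempty, convex, compact and $W'$-invariant.

**Step 2: upper bound in (b).** By (F2) for $R'$, $\operatorname{supp}\mu_x\subset\operatorname{co}(W'x)$, so $E_{s\eta}(x)\le e^{s\max_{w\in W'}\langle\eta,wx\rangle}$ for $s>0$.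

**Step 3: lower bound in (b), transporting growth across a mirror.** Lemma 1 kept only the sign of the right side of (5). Now we use its size: a lower bound for $E_\eta$ along the ray through $r_\alpha y$ forces growth along the ray through $y$. Fix $\eta$. Say that $y\in\mathfrak a$ has property $P(M)$ if for some $A>0$, $N\ge0$ we have $E_\eta(sy)\ge As^{-N}e^{sM}$ for all $s\ge1$. By Lemma 1, every $y$ has $P(\langle\eta,y\rangle)$, hence $P(M)$ for all $M\le\langle\eta,y\rangle$. We claim:

*If $\alpha\in R'\cap R^+$ and $r_\alpha y$ has $P(M)$, then $y$ has $P(M)$.*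

We may assume $M>\langle\eta,y\rangle$. Let $F(s)=s^\gamma e^{-s\langle\eta,y\rangle}E_\eta(sy)>0$. All terms in (5) are nonnegative. Keeping the $\alpha$-term and using $P(M)$ for $r_\alpha y$ and $\tau^\gamma\ge1$, we get for $\tau\ge1$
$$F'(\tau)\ge k(\alpha)\,\tau^{\gamma-1}e^{-\tau\langle\eta,y\rangle}E_\eta(\tau r_\alpha y)\ge k(\alpha)A\,\tau^{-1-N}e^{\tau(M-\langle\eta,y\rangle)} .$$
For $s\ge2$ integrate over $[s-1,s]$, bounding $\tau^{-1-N}\ge s^{-1-N}$ and the exponential by its value at $s-1$:
$$F(s)\ge F(s)-F(s-1)\ge k(\alpha)A\,s^{-1-N}e^{(s-1)(M-\langle\eta,y\rangle)} .$$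
Multiplying by $s^{-\gamma}e^{s\langle\eta,y\rangle}$ gives $E_\eta(sy)\ge A's^{-\gamma-1-N}e^{sM}$ for $s\ge2$, with $A'=k(\alpha)A\,e^{-(M-\langle\eta,y\rangle)}>0$. On $[1,2]$ the function $s\mapsto E_\eta(sy)$ is continuous and positive, so the bound holds for all $s\ge1$ after decreasing $A'$. This proves the claim.

**Step 4: conclusion of (b).** Let $w\in W'$ and write $w=r_{\alpha_1}\cdots r_{\alpha_l}$ with $\alpha_j\in R'\cap R^+$. The point $y_0=wx$ has $P(M)$ with $M=\langle\eta,wx\rangle$. Put $y_j=r_{\alpha_j}y_{j-1}$, so that $y_l=x$. Since $r_{\alpha_j}y_j=y_{j-1}$, the claim shows successively that $y_1,\dots,y_l=x$ have $P(M)$. As $E_{s\eta}(x)=E_\eta(sx)$, we get $\liminf_{s\to\infty}\frac1s\log E_{s\eta}(x)\ge\langle\eta,wx\rangle$ for every $w\in W'$. With Step 2 this is the limit formula.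

For the equivalence, let $m_\eta=\max_{\operatorname{supp}\mu_x}\langle\eta,\cdot\rangle$. For every $\varepsilon>0$ the set $\{\langle\eta,y\rangle>m_\eta-\varepsilon\}$ has positive $\mu_x$-measure, so $\frac1s\log\int e^{s\langle\eta,y\rangle}d\mu_x(y)\to m_\eta$. Thus the limit formula says that the convex compact sets $\operatorname{co}(\operatorname{supp}\mu_x)$ and $\operatorname{co}(W'x)$ have the same support function, and by (1) this means that they are equal.

**Step 5: part (c).** If $C$ is $W'$-invariant, apply Theorem 1 for $R'$. Suppose that $C$ is not $W'$-invariant. Then there are $\alpha\in R'$ and $x\in\operatorname{int}C$ with $r_\alpha x\notin C$. Otherwise $r_\alpha(\operatorname{int}C)\subset C$ for all $\alpha\in R'$. Since a convex compact set with nonempty interior is the closure of its interior, this would give $r_\alpha C\subset C$, hence $r_\alpha C=C$ for all $\alpha\in R'$ because $r_\alpha^2=1$, and $C$ would be $W'$-invariant. By (1) and continuity choose $\eta\in\mathfrak a$, $\varepsilon>0$ and a closed ball $U\subset\operatorname{int}C$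 around $x$ with
$$\langle\eta,r_\alpha x'\rangle>\chi_C(\eta)+\varepsilon\qquad(x'\in U).$$
Let $0\ne f\in\mathcal C_c^\infty(\mathfrak a)$, $f\ge0$, $\operatorname{supp}f\subset U\subset C$. By (b), $\lim_{s\to\infty}\frac1s\log E_{s\eta}(x')\ge\langle\eta,r_\alpha x'\rangle$, so $e^{-s(\chi_C(\eta)+\varepsilon/2)}E_{s\eta}(x')\to+\infty$ for every $x'\in U$. By Fatou's lemma,
$$e^{-s(\chi_C(\eta)+\varepsilon/2)}\,\mathcal Hf(is\eta)=\int f(x')\,e^{-s(\chi_C(\eta)+\varepsilon/2)}E_{s\eta}(x')\,\delta(x')\,dx'\longrightarrow+\infty .$$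
But condition 2 would give $|\mathcal Hf(is\eta)|\le Ae^{s\chi_C(\eta)}$, and then the left side would tend to $0$. So $\operatorname{supp}f\subset C$ while condition 2 fails, and the equivalence is false for $C$. $\blacksquare$
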